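\title{Forcing equivalence and $\sigma$-closed dense subsets}

\begin{abstract}
We prove in ZFC that having a $\sigma$-closed dense subset is not invariant under forcing equivalence: for every regular uncountable cardinal $\theta$ there are forcing equivalent separative orders $P$ and $D$ such that $P$ is $<\!\theta$-closed, while $D$ has no $\sigma$-closed dense subset below any of its elements. On the other hand, if the completion of a $\sigma$-closed order has a dense tree, then every dense subset of the completion has a $\sigma$-closed dense subset. In particular, no such pair of orders can be found in the completion of $\mathrm{Fn}(\omega_1,\mathfrak c^+)$.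
\end{abstract}

\section{The question and the answers}\label{sec:intro}

A partial order $(P,\le)$ is \emph{$\sigma$-closed} if every decreasing sequence $p_0\ge p_1\ge\cdots$ in $P$ has a lower bound in $P$; more generally, it is \emph{$<\!\theta$-closed} if every decreasing sequence of length less than $\theta$ has a lower bound. A set $D\subseteq P$ is \emph{dense} if every element of $P$ has an element of $D$ below it; subsets always carry the induced order. Two elements are \emph{compatible} if they have a common lower bound, and $P$ is \emph{separative} if whenever $p\not\le q$ there is $r\le p$ incompatible with $q$. A separative order $P$ sits as a dense subset in the set $\mathrm{RO}(P)^+$ of nonzero elements of a complete Boolean algebra $\mathrm{RO}(P)$, its \emph{completion} (see Section~\ref{sec:prelim}), and two separative orders are \emph{forcing equivalent} if their completions are isomorphic. By a dense subset of a Boolean algebra $\mathbb B$ we mean a dense subset of $\mathbb B^+=\mathbb B\setminus\{0\}$. We work in ZFC, and $\mathfrak c=2^{\aleph_0}$.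

The completion determines the generic extensions, whereas $\sigma$-closedness is a property of the particular order that presents the forcing, and it depends on the presentation. Let $a_0,a_1,\dots$ be pairwise disjoint nonzero elements of a complete Boolean algebra $\mathbb B$, and let $b_n=\bigvee_{m\ge n}a_m$. If $c\le b_n$ for all $n$, then $c\wedge a_m\le b_{m+1}\wedge a_m=0$ for all $m$, and therefore
\begin{equation}\label{eq:tails}
c=c\wedge b_0=\bigvee_m(c\wedge a_m)=0 .
\end{equation}
So if $P$ is separative, $\sigma$-closed and has infinitely many pairwise incompatible elements, then $\mathrm{RO}(P)^+$ is forcing equivalent to $P$ and is not $\sigma$-closed. This failure is superficial, because $\mathrm{RO}(P)^+$ still contains the $\sigma$-closed dense subset $P$. The property that has a chance to be invariant is thus \emph{having a $\sigma$-closed dense subset}.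

There is a reason to guess that it is invariant. Let $P$ and $D$ be dense in $\mathbb B^+$ with $P$ $\sigma$-closed. If $D\subseteq P$, then $D$ itself is $\sigma$-closed: take a lower bound in $P$ and then an element of $D$ below it. In general $D$ and $P$ may be disjoint, but every sequence in $D$ that can be interleaved with $P$,
\[
d_0\ge p_0\ge d_1\ge p_1\ge\cdots\qquad(d_n\in D,\ p_n\in P),
\]
has a lower bound in $D$ for the same reason. One would hope to thin $D$ out to a dense set $E$ so sparse that an element of $P$ lies between any two comparable elements of $E$. Such an $E$ is $\sigma$-closed.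

Two known facts frame the problem. Among separative orders of size $\mathfrak c$, having a $\sigma$-closed dense subset is preserved under forcing equivalence. On the other hand, Zapletal constructed a model of CH with two forcing equivalent separative orders of size $\aleph_2$, one $\sigma$-closed and the other without a $\sigma$-closed dense subset. Under CH we have $\aleph_2=\mathfrak c^+$, so it is natural to look for a ZFC example of size $\mathfrak c^+$, and there is an evident candidate. For a cardinal $\lambda$ let $\mathrm{Fn}(\omega_1,\lambda)$ be the set of countable partial functions from $\omega_1$ to $\lambda$, ordered by reverse inclusion. The order $\mathrm{Fn}(\omega_1,\mathfrak c^+)$ is the $\sigma$-closed forcing that collapses $\mathfrak c^+$ to $\omega_1$. It has size $\mathfrak c^+$, since each of its elements is a countable subset of $\omega_1\times\alpha$ for some $\alpha<\mathfrak c^+$, and each such product has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ countable subsets. The following question comes from the paper of Balcar, Doucha and Hru\v{s}\'ak~\cite{BDH}.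

\medskip
\noindent\textbf{Question.} \emph{Are there, in ZFC, two forcing equivalent separative orders, one of which is $\sigma$-closed while the other has no $\sigma$-closed dense subset? Can such orders be found as dense subsets of the completion of $\mathrm{Fn}(\omega_1,\mathfrak c^+)$?}
\medskip

The answer to the first part is yes; take $\theta=\omega_1$ in the following theorem.

\begin{theorem}\label{thm:example}
Let $\theta$ be a regular uncountable cardinal. There are forcing equivalent separative partial orders $P$ and $D$ such that $P$ is $<\!\theta$-closed, but for no $d\in D$ does $\{x\in D:x\le d\}$ have a $\sigma$-closed dense subset. In particular, $D$ has no $\sigma$-closed dense subset.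
\end{theorem}

The answer to the second part is no, because the thinning out described above can be carried out along a tree. A subset $T$ of a partial order is a \emph{tree} if for each $t\in T$ the set $\{s\in T:s\ge t\}$ is well-ordered by $\ge$, that is, every nonempty subset of it has a largest element. Our trees grow downward.

\begin{theorem}\label{thm:tree}
Let $\mathbb B$ be a complete Boolean algebra such that $\mathbb B^+$ has a $\sigma$-closed dense subset $P$ and a dense subset $T$ which is a tree. Then every dense $D\subseteq\mathbb B^+$ has a $\sigma$-closed dense subset. Hence every separative order with completion $\mathbb B$ has a $\sigma$-closed dense subset.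
\end{theorem}

\begin{corollary}\label{cor:fn}
For every cardinal $\lambda\ge2$, in particular for $\lambda=\mathfrak c^+$, every dense subset of the completion of $\mathrm{Fn}(\omega_1,\lambda)$ has a $\sigma$-closed dense subset, and so does every separative order forcing equivalent to $\mathrm{Fn}(\omega_1,\lambda)$.
\end{corollary}

\begin{corollary}\label{cor:collapse}
Let $P$ be separative and $\sigma$-closed, let $Q$ be a dense subset of $\mathrm{RO}(P)^+$, and suppose that $\Vdash_P|\check Q|\le\aleph_1$. Then every separative order forcing equivalent to $P$ has a $\sigma$-closed dense subset.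
\end{corollary}

These results limit what an example can look like. For $P$ as in Theorem~\ref{thm:example}, the completion $\mathrm{RO}(P)$ has no dense tree, and $P$ does not force $|\check Q|\le\aleph_1$ for any dense $Q\subseteq\mathrm{RO}(P)^+$.

Section~\ref{sec:toy} works out one small example, a failed attempt at a counterexample. The reason why it fails is the proof of Theorem~\ref{thm:tree} (Section~\ref{sec:tree}), and its repair is the proof of Theorem~\ref{thm:example} (Sections~\ref{sec:Z} and~\ref{sec:example}).

\section{Orders and their completions}\label{sec:prelim}

Let $Z$ be a partial order. The \emph{cone} of $\zeta\in Z$ is $U_\zeta=\{z\in Z:z\le\zeta\}$. A set $O\subseteq Z$ is \emph{open} if $U_z\subseteq O$ for all $z\in O$; cones are open, and any intersection of open sets is open. A set $Y\subseteq Z$ is \emph{dense below $\zeta$} if every $z\le\zeta$ has an element of $Y$ below it.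

The open sets form a topology on $Z$. An open set $O$ is regular open in this topology exactly when it contains every $\zeta$ below which $O$ is dense. The regular open sets, ordered by inclusion, form the complete Boolean algebra $\mathrm{RO}(Z)$. Every complete Boolean algebra satisfies the distributive law $b\wedge\bigvee_ia_i=\bigvee_i(b\wedge a_i)$, which was used in~\eqref{eq:tails}. We need two textbook facts.

\begin{itemize}
\item[(F1)] If $P$ is separative, then every cone is regular open, and $p\mapsto U_p$ is an order isomorphism of $P$ onto a dense subset of $\mathrm{RO}(P)^+$. We identify $P$ with this subset.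
\item[(F2)] If $\mathbb B$ is a complete Boolean algebra and $Q\subseteq\mathbb B^+$ is dense, then $Q$ is separative, $\mathrm{RO}(Q)\cong\mathbb B$, and $p,q\in Q$ are compatible in $Q$ if and only if $p\wedge q\ne0$.
\end{itemize}

A dense subset of a dense subset is dense. Hence a dense subset of a separative order $R$ is separative and forcing equivalent to $R$, and the separative orders forcing equivalent to $R$ are, up to isomorphism, exactly the dense subsets of $\mathrm{RO}(R)^+$.

\section{A first attempt}\label{sec:toy}

Let $T=\omega^{<\omega_1}$ be the set of functions $s\colon\gamma\to\omega$ with $\gamma<\omega_1$, ordered by reverse inclusion. Write $|s|=\gamma$, and let $s^\frown m$ be the extension of $s$ by the value $m$ at $|s|$. Unions of countable chains show that $T$ is $\sigma$-closed. It is separative: if $s\not\le t$ and $s,t$ are compatible, then $s\subsetneq t$, and $s^\frown m$ with $m\ne t(|s|)$ is below $s$ and incompatible with $t$. Let $\mathbb B=\mathrm{RO}(T)$.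

To build a dense subset of $\mathbb B^+$ that is far from $\sigma$-closed, place a bad sequence below every node. For $s\in T$ and $n\ge1$ let
\[
d(s,n)=\bigvee_{m\ge n}s^\frown m,\qquad D=\{d(s,n):s\in T,\ n\ge1\}.
\]
The element $d(s,n)$ says ``the generic function extends $s$, and its next value is at least $n$''. The set $D$ is dense because $d(s,1)\le s$, and by~\eqref{eq:tails} no sequence $d(s,1)>d(s,2)>\cdots$ has a lower bound. For $u\in T$,
\begin{equation}\label{eq:toy}
u\le d(s,n)\iff u\supseteq s^\frown m\text{ for some }m\ge n .
\end{equation}
Only the implication from left to right needs an argument. If the right side fails, then $u$ is incompatible with $s$, or $u\supseteq s^\frown k$ with $k<n$, or $u\subseteq s$. In the first two cases $u\wedge d(s,n)=0$ by the distributive law, and in the third $s^\frown0\le u$ and $s^\frown0\wedge d(s,n)=0$.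

Nevertheless, $E=\{d(s,1):s\in T\}$ is a $\sigma$-closed dense subset of $D$. Suppose that $d(s',1)<d(s,1)$. Then $s'{}^\frown1\le d(s,1)$, so $s'{}^\frown1\supseteq s^\frown m$ for some $m\ge1$. Thus $|s'|\ge|s|$, and equality would give $s'=s$. So $|s'|>|s|$ and $s'\supseteq s^\frown m$, that is, $s'\le d(s,1)$. A strictly decreasing sequence in $E$ is therefore interleaved with $T$,
\[
d(s_0,1)\ge s_1\ge d(s_1,1)\ge s_2\ge\cdots,
\]
and $d(\bigcup_ns_n,1)$ is a lower bound.

We draw two lessons. First, $E$ was obtained by keeping one element of $D$ for each node of the tree, and comparable elements of $E$ belong to comparable nodes. Section~\ref{sec:tree} shows that this can always be arranged when a dense tree is available.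

Second, we see how $E$ escapes. Below each $s$ the set $D$ contains a copy $n\mapsto d(s,n)$ of the order $Z$ of positive integers under $\ge$. In $Z$, every set that is dense below some point is infinite, so it contains a decreasing sequence with no lower bound. But $E$ uses only the set $Y_s=\{1\}$, which is dense below no point of $Z$. To close this exit we change the forcing and admit conditions that carry a \emph{promise} about all future values, such as ``every later value is at least $2$''. No element of $E$ keeps that promise, so $E$ is no longer dense. With values in $\omega$ this repair breaks down twice. Countably many promises ``the value at $\xi$ is at least $n$'' have empty intersection, so $\sigma$-closedness is lost. And to defeat a set $E$ that uses a finite set $Y_s$ depending on $s$, the promise at coordinate $\xi$ must exceed $\max Y_s$ for all $s$ of length $\xi$ at once. The tails are the dense open subsets of $Z$, so what we need in place of the integers is an order in which many dense open sets have dense intersection, while every somewhere dense set still contains an unbounded decreasing $\omega$-sequence. Section~\ref{sec:Z} provides such orders.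

\section{Completions with a dense tree}\label{sec:tree}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
Two elements $s,t\in T$ with $s\wedge t\ne0$ are comparable: by density some $r\in T$ lies below both, and the elements of $T$ above $r$ form a chain. Let $D\subseteq\mathbb B^+$ be dense and choose for each $t\in T$ an element $d_t\in D$ with $d_t\le t$.

In Section~\ref{sec:toy} the interleaving came for free. Now $d_t$ is arbitrary, and a node $m<t$ may meet $d_t$ without being below it; even if $m\le d_t$, there need not be an element of $P$ in between. We single out the nodes below $t$ for which neither problem occurs: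
\[
M_t=\{m\in T: m\le t,\text{ and either }m\wedge d_t=0\text{ or }m\le p\le d_t\text{ for some }p\in P\}.
\]
The set $M_t$ is open in $T$, since each of its defining conditions passes from $m$ to smaller nodes. It is dense below $t$ in $T$. Indeed, let $r\in T$ with $r\le t$. If $r\wedge d_t=0$, then $r\in M_t$. Otherwise take $p\in P$ with $p\le r\wedge d_t$ and $m\in T$ with $m\le p$; then $m\le r$ and $m\in M_t$.

We want a dense set $V\subseteq T$ such that $u\in M_t$ whenever $u<t$ are both in $V$. The difficulty is that a node may have many predecessors and nothing is assumed about intersections of many dense open sets. A greedy choice avoids this. The relation $>$ is well-founded on the tree $T$, so we may define $V\subseteq T$ by recursion: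
\[
u\in V\iff u\in M_t\text{ for every }t\in V\text{ with }t>u .
\]
The point is that once a node of $V$ has been chosen below $t\in V$, the requirement of $t$ is met by everything further down, so at most one requirement is active at any node.

\medskip
\noindent\emph{$V$ is dense in $T$.} Let $r\in T$ and suppose that no element of $V$ is $\le r$. The set $C=\{t\in V:t>r\}$ is a chain. If $t\in C$ is not the least element of $C$, pick $t'<t$ in $C$; then $t'\in M_t$ by the definition of $V$, and $r\in M_t$ because $M_t$ is open. If $C$ has no least element (this includes the case $C=\emptyset$), we get $r\in M_t$ for all $t\in C$, so $r\in V$, a contradiction. Now let $C$ have a least element $t_*$. Choose $u\in M_{t_*}$ with $u\le r$. For $t\in C\setminus\{t_*\}$ we have $u\le r\in M_t$, so $u\in M_t$ for all $t\in C$. Any $t\in V$ with $t>u$ is comparable with $r$, since both are above $u$, and is not $\le r$ by assumption; so $t\in C$. Hence $u\in V$ and $u\le r$, again a contradiction.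

\medskip
Let $E=\{d_u:u\in V\}\subseteq D$. Since $d_u\le u$ and $V$ is dense in $\mathbb B^+$, the set $E$ is dense in $\mathbb B^+$, and so in $D$.

\medskip
\noindent\emph{$E$ is $\sigma$-closed.} An eventually constant decreasing sequence has a lower bound, and any other has a strictly decreasing subsequence with the same lower bounds. So let $d_{u_0}>d_{u_1}>\cdots$ with $u_n\in V$. Fix $n$. The nodes $u_n$ and $u_{n+1}$ are distinct, and they are comparable since $0\ne d_{u_{n+1}}\le u_n\wedge u_{n+1}$.

The nodes go down together with the $d$'s. Otherwise $u_n<u_{n+1}$, so $u_n\in M_{u_{n+1}}$. As $u_n\wedge d_{u_{n+1}}=d_{u_{n+1}}\ne0$, the second alternative in the definition of $M_{u_{n+1}}$ holds and $u_n\le d_{u_{n+1}}$. Then $d_{u_n}\le u_n\le d_{u_{n+1}}$, which contradicts $d_{u_n}>d_{u_{n+1}}$.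

So $u_{n+1}<u_n$ and $u_{n+1}\in M_{u_n}$. Since $u_{n+1}\wedge d_{u_n}\ge d_{u_{n+1}}\ne0$, there is $p_n\in P$ with $u_{n+1}\le p_n\le d_{u_n}$. For all $n$,
\[
p_{n+1}\le d_{u_{n+1}}\le u_{n+1}\le p_n\le d_{u_n}.
\]
The sequence $\langle p_n:n<\omega\rangle$ is decreasing in $P$ and has a lower bound $p\in P$; this is the only use of the $\sigma$-closedness of $P$. Any element of $E$ below $p$ is a lower bound of all $d_{u_n}$.

The last sentence of the theorem follows by (F1).
\end{proof}

The tree was used three times: for the recursion, for the fact that $C$ is a chain, and for the comparability of $u_n$ and $u_{n+1}$. By Theorem~\ref{thm:example} the hypothesis on $T$ cannot be dropped.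

\begin{proof}[Proof of Corollary~\ref{cor:fn}]
The order $P=\mathrm{Fn}(\omega_1,\lambda)$ is $\sigma$-closed, since a countable union of countable sets is countable. It is separative. If $p\not\supseteq q$, pick $\alpha\in\operatorname{dom}q$ with $(\alpha,q(\alpha))\notin p$. If $\alpha\in\operatorname{dom}p$, then $p$ is incompatible with $q$; otherwise $p\cup\{(\alpha,\beta)\}$ is, for any $\beta<\lambda$ with $\beta\ne q(\alpha)$, and such $\beta$ exists as $\lambda\ge2$. Let $T$ consist of those $t\in P$ whose domain is a countable ordinal. The domain of any $p\in P$ is contained in a countable ordinal, and $p$ extends to it by the value $0$; so $T$ is dense. The elements of $T$ above $t$ are the restrictions of $t$ to the ordinals $\beta\le\operatorname{dom}t$, which are well-ordered by inclusion; so $T$ is a tree. Apply Theorem~\ref{thm:tree} to $\mathbb B=\mathrm{RO}(P)$.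
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:collapse}]
Let $\mathbb B=\mathrm{RO}(P)$. By Theorem~\ref{thm:tree} it suffices to find a dense tree in $\mathbb B^+$. We force with $\mathbb B^+$, which has $P$ as a dense subset, and let $\dot G$ name the generic filter. A $\sigma$-closed forcing preserves $\omega_1$, and $Q\cap G\neq\emptyset$ as $Q$ is dense, so there is a name $\dot f$ that is forced to be a surjection from $\omega_1$ onto $\check Q\cap\dot G$. The tree will record, level by level, the possible values of $\dot f(\alpha)$.

An \emph{antichain} is a set of pairwise disjoint elements of $\mathbb B^+$. If $O\subseteq\mathbb B^+$ is dense open, then an antichain that is maximal among subsets of $O$ is maximal in $\mathbb B^+$, since an element disjoint from it would have an element of $O$ below it. We build maximal antichains $A_\alpha$ $(\alpha<\omega_1)$ such that for $\alpha<\beta$ every element of $A_\beta$ is below an element of $A_\alpha$, and every element of $A_{\alpha+1}$ forces $\dot f(\alpha)=\check q$ for some $q\in Q$. For a maximal antichain $A$, the set $O(A)$ of elements below some member of $A$ is dense open. Let $A_0=\{1\}$. Let $A_{\alpha+1}$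 be a maximal antichain in the dense open set of elements of $O(A_\alpha)$ that decide $\dot f(\alpha)$. For limit $\delta$ enumerate $\delta=\{\alpha_n:n<\omega\}$. The open set $\bigcap_nO(A_{\alpha_n})$ is dense: given $b$, choose $b\ge p_0\ge p_1\ge\cdots$ with $p_n\in P\cap O(A_{\alpha_n})$ and take a lower bound. Let $A_\delta$ be a maximal antichain in this set. Put $T=\bigcup_{\alpha<\omega_1}A_\alpha$.

\emph{$T$ is a tree.} Let $t\in A_\alpha$. For $\beta\le\alpha$ there is exactly one $s_\beta\in A_\beta$ with $s_\beta\ge t$. If $\beta<\beta'\le\alpha$, then $s_{\beta'}$ is below a member of $A_\beta$, which is above $t$ and so equals $s_\beta$; thus $s_\beta\ge s_{\beta'}$. If $s\ge t$ and $s\in A_\beta$ with $\beta>\alpha$, then $s$ is below a member of $A_\alpha$, which is above $t$ and so equals $t$; thus $s=t$. Hence $\{s\in T:s\ge t\}=\{s_\beta:\beta\le\alpha\}$, and a nonempty subset $X$ of it has the largest element $s_\beta$, where $\beta$ is least with $s_\beta\in X$.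

\emph{$T$ is dense.} Let $q\in Q$. Since $q\Vdash\check q\in\check Q\cap\dot G$, there are $q'\le q$ and $\alpha<\omega_1$ with $q'\Vdash\dot f(\alpha)=\check q$. Let $a\in A_{\alpha+1}$ be compatible with $q'$. As $a$ decides $\dot f(\alpha)$, it forces $\dot f(\alpha)=\check q$, and hence $\check q\in\dot G$. Then $a\le q$, for otherwise the nonzero element $a\wedge\neg q\le a$ would force $\check q\notin\dot G$. As $Q$ is dense, so is $T$.
\end{proof}

\section{Distributive orders with unbounded sequences everywhere}\label{sec:Z}

\begin{lemma}\label{lem:Z}
For every infinite cardinal $\mu$ there is a nonempty partial order $Z$ such that: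
\begin{itemize}
\item[(a)] $Z$ has no minimal element;
\item[(b)] the intersection of at most $\mu$ dense open subsets of $Z$ is dense open;
\item[(c)] if $Y\subseteq Z$ is dense below some $z^*\in Z$, then there are $y_0\ge y_1\ge\cdots$ in $Y$ with no lower bound in $Z$.
\end{itemize}
\end{lemma}

Properties (b) and (c) pull in opposite directions. The usual way to prove (b) is to descend through the dense open sets one after another and take lower bounds at limit steps, and (c) says that lower bounds may be missing already at step $\omega$. So the descent has to be steered.

Recall the terminology. Let $\varepsilon$ be an ordinal of uncountable cofinality. A set $c\subseteq\varepsilon$ is \emph{club in $\varepsilon$} if it is unbounded in $\varepsilon$ and contains its limit points below $\varepsilon$, and $S\subseteq\varepsilon$ is \emph{stationary in $\varepsilon$} if it meets every club in $\varepsilon$. There is a club in $\varepsilon$ of order type $\operatorname{cf}\varepsilon$. For regular uncountable $\kappa$, an intersection of fewer than $\kappa$ clubs in $\kappa$ is club, so a union of fewer than $\kappa$ nonstationary sets is nonstationary; for regular $\lambda<\kappa$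 the set $E^\kappa_\lambda=\{\delta<\kappa:\operatorname{cf}\delta=\lambda\}$ is stationary; and Solovay's theorem says that every stationary subset of $\kappa$ is a disjoint union of $\kappa$ stationary sets.

For $S\subseteq E^\kappa_\omega$ let $Z(S)$ be the set of nonempty bounded subsets $z$ of $\kappa$ that contain all their limit points and are disjoint from $S$. Each $z\in Z(S)$ has a maximum. Put $z'\le z$ if $z'$ end-extends $z$, that is, $z=z'\cap(\max z+1)$. Successor ordinals are not in $S$, so $\{1\}\in Z(S)$ and
\begin{equation}\label{eq:jump}
z\cup\{\alpha+1\}\in Z(S)\ \text{ and }\ z\cup\{\alpha+1\}<z\qquad\text{whenever }z\in Z(S)\text{ and }\max z\le\alpha<\kappa .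
\end{equation}
Let $\langle z_i:i<j\rangle$ be a strictly decreasing sequence of limit length $j<\kappa$, and let $\eta=\sup_i\max z_i$. Then
\begin{equation}\label{eq:sup}
\langle z_i:i<j\rangle\text{ has a lower bound if and only if }\eta\notin S .
\end{equation}
Indeed, a lower bound has $\eta$ as a limit point, so it contains $\eta$. Conversely, if $\eta\notin S$, then $\bigcup_iz_i\cup\{\eta\}$ is a lower bound: below $\eta$ it agrees locally with some $z_i$, so it is closed and avoids $S$. Everything thus depends on where the supremum lands, and elementary submodels let us choose this.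

Here $H(\chi)$ is the set of sets whose transitive closure has size less than the regular cardinal $\chi$, and $N\prec H(\chi)$ means that $(N,\in)$ is an elementary submodel: if a statement ``there is $x$ such that $\ldots$'' with parameters in $N$ holds in $H(\chi)$, then a witness exists in $N$.

The case $\mu=\omega$ shows the method. Split $E^{\omega_1}_\omega$ into two stationary sets $S$ and $W$, and let $Z=Z(S)$. For countable $N\prec H(\chi)$ the set $N\cap\omega_1$ is an ordinal, and $N$ can be chosen with this ordinal in any prescribed stationary set. A decreasing $\omega$-sequence of elements of $Z\cap N$ has all maxima below $N\cap\omega_1$, and by~\eqref{eq:jump} it can be made to converge to $N\cap\omega_1$. To prove (b), take $N\cap\omega_1\in W$ and run through the dense open sets inside $N$; by~\eqref{eq:sup} the sequence has a lower bound. To prove (c), take $N\cap\omega_1\in S$ and run through $Y$ inside $N$; the sequence has no lower bound.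

For uncountable $\mu$ the descent in (b) has intermediate limit steps, which creates two new needs. The intermediate suprema must avoid $S$, so we want a club in $\varepsilon=N\cap\kappa$ that is disjoint from $S$ and into which we steer them. The intermediate lower bounds must stay in $N$, so we want $N$ to be closed under short sequences. The next two lemmas supply these. Fix an infinite $\mu$ and let
\[
\nu=2^{\mu^{++}},\qquad\kappa=\nu^+,\qquad\chi=(2^\kappa)^+ .
\]
All that is used about $\nu$ is that $\nu^\mu=\nu$ and $\kappa>\mu^{++}$.

\begin{lemma}\label{lem:nonreflect}
There are stationary sets $S\subseteq E^\kappa_\omega$ and $W\subseteq E^\kappa_{\mu^+}$ such that for every $\varepsilon\in W$ some club in $\varepsilon$ is disjoint from $S$.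
\end{lemma}

\begin{proof}
By Solovay's theorem fix pairwise disjoint stationary sets $S_i\subseteq E^\kappa_\omega$ for $i<\mu^{++}$. Let $\varepsilon\in E^\kappa_{\mu^+}$ and let $c$ be a club in $\varepsilon$ of order type $\mu^+$. If $S_i\cap\varepsilon$ is stationary in $\varepsilon$, then $S_i\cap c\ne\emptyset$. The sets $S_i\cap c$ are pairwise disjoint subsets of a set of size $\mu^+$, so this happens for at most $\mu^+$ indices $i$. Choose $i(\varepsilon)<\mu^{++}$ with $S_{i(\varepsilon)}\cap\varepsilon$ nonstationary in $\varepsilon$. The stationary set $E^\kappa_{\mu^+}$ is the union of the $\mu^{++}<\kappa$ sets $W_i=\{\varepsilon:i(\varepsilon)=i\}$, so some $W_{i^*}$ is stationary. Let $S=S_{i^*}$ and $W=W_{i^*}$.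
\end{proof}

\begin{lemma}\label{lem:models}
Let $x\in H(\chi)$ and let $A\subseteq\kappa$ be stationary. There is $N\prec H(\chi)$ such that $x\in N$, $\nu\subseteq N$, the set $\delta=N\cap\kappa$ is a limit ordinal in $A$, and if $\operatorname{cf}\delta>\mu$, then every sequence of length at most $\mu$ of elements of $N$ belongs to $N$.
\end{lemma}

\begin{proof}
Build an increasing chain $\langle N_i:i<\kappa\rangle$ of elementary submodels of $H(\chi)$ of size $\nu$, taking unions at limits, such that $\nu\cup\{\nu,x\}\subseteq N_0$, $i\in N_{i+1}$, and $N_{i+1}$ is closed under sequences of length at most $\mu$. To obtain $N_{i+1}$, use the L\"owenheim--Skolem theorem $\mu^+$ times, each time adding the $\nu^\mu=\nu$ sequences of length at most $\mu$ from the previous model, and take the union; it has size $\nu$ as $\mu^+\le\nu$, and it is closed as $\mu^+$ is regular.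

If $0<\alpha\in N_i\cap\kappa$, then by elementarity $N_i$ contains a surjection $f\colon\nu\to\alpha$, and $f(\beta)\in N_i$ for all $\beta<\nu$; so $\alpha\subseteq N_i$. Thus $g(i)=N_i\cap\kappa$ is an ordinal, and $g(i)<\kappa$ as $|N_i|=\nu$. The limit ordinals $\delta<\kappa$ closed under $g$ form a club. For such $\delta$ we have $N_\delta\cap\kappa=\bigcup_{i<\delta}g(i)\subseteq\delta$, and $\delta\subseteq N_\delta$ since $i\in N_{i+1}$. Pick such a $\delta$ in $A$ and let $N=N_\delta$. If $\operatorname{cf}\delta>\mu$, a sequence of length at most $\mu$ from $N$ takes its values in some $N_{i+1}$ with $i<\delta$, and so belongs to $N_{i+1}\subseteq N$.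
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:Z}]
Let $S$ and $W$ be as in Lemma~\ref{lem:nonreflect} and let $Z=Z(S)$. Part (a) follows from~\eqref{eq:jump}.

(b) Let $O_j$ $(j<\mu)$ be dense open and let $z_0\in Z$. By Lemma~\ref{lem:models} take $N$ containing $Z$, $z_0$ and $\langle O_j:j<\mu\rangle$ with $\varepsilon=N\cap\kappa\in W$. Since $\operatorname{cf}\varepsilon=\mu^+$, the model $N$ is closed under sequences of length at most $\mu$, and since $\mu\subseteq N$, each $O_j$ is in $N$. Let $c$ be a club in $\varepsilon$ disjoint from $S$. The club $c$ need not be in $N$, but its elements are. We build a strictly decreasing sequence $\langle z_j:j\le\mu\rangle$ in $Z\cap N$.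

Given $z_j\in N$, we have $\max z_j\in N\cap\kappa=\varepsilon$. Choose $\gamma_j\in c$ with $\gamma_j>\max z_j$. Then $z_j\cup\{\gamma_j+1\}\in Z\cap N$, and by elementarity there is $z_{j+1}\in O_j\cap N$ below it. Thus $\max z_j<\gamma_j<\max z_{j+1}$.

For limit $j\le\mu$ let $\eta_j=\sup_{i<j}\max z_i=\sup_{i<j}\gamma_i$. Then $\eta_j<\varepsilon$ because $j<\operatorname{cf}\varepsilon$, so $\eta_j$ is a limit point of $c$ below $\varepsilon$; hence $\eta_j\in c$ and $\eta_j\notin S$. By~\eqref{eq:sup}, $z_j=\bigcup_{i<j}z_i\cup\{\eta_j\}$ is a lower bound in $Z$. It belongs to $N$ because it is definable from $\langle z_i:i<j\rangle\in N$.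

Finally $z_\mu\le z_0$, and $z_\mu\le z_{j+1}\in O_j$ gives $z_\mu\in O_j$ for all $j<\mu$.

(c) By Lemma~\ref{lem:models} take $N$ containing $Z$, $Y$ and $z^*$ with $\delta=N\cap\kappa\in S$. As $\operatorname{cf}\delta=\omega$, there are $\delta_0<\delta_1<\cdots$ with supremum $\delta$. By elementarity pick $y_0\in Y\cap N$ below $z^*$ and then $y_{n+1}\in Y\cap N$ below
\[
y_n\cup\{\max(\max y_n,\delta_n)+1\},
\]
which is an element of $Z\cap N$ below $z^*$. Then $\delta_n<\max y_{n+1}<\delta$, so $\sup_n\max y_n=\delta\in S$, and there is no lower bound by~\eqref{eq:sup}.
\end{proof}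

\section{The example in ZFC}\label{sec:example}

By (c), the order $Z$ of Lemma~\ref{lem:Z} has no $\sigma$-closed dense subset, but the lemma provides no $\sigma$-closed partner for it. We now use such orders as the sets of values of a generic sequence, as planned in Section~\ref{sec:toy}. Fix a regular uncountable $\theta$.

\subsection*{The orders $R$, $P$ and $D$}
A promise at coordinate $\xi$ will have to handle all initial segments of length $\xi$ at once, so the order at coordinate $\xi$ is chosen after all earlier ones. By recursion on $\xi<\theta$ let
\[
\Pi_\xi=\prod_{\eta<\xi}Z_\eta,\qquad\mu_\xi=\max(\theta,|\Pi_\xi|),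
\]
with $\Pi_0=\{\emptyset\}$, and let $Z_\xi$ be as in Lemma~\ref{lem:Z} for $\mu=\mu_\xi$. Let $\mathcal F_\xi$ be the family of dense open subsets of $Z_\xi$. Its members are nonempty, and it is closed under intersections of at most $\mu_\xi$ members.

Let $R$ be the set of sequences $p=\langle p_\xi:\xi<\theta\rangle$ with $p_\xi\subseteq Z_\xi$ for which there is $\gamma<\theta$ such that $p_\xi$ is a singleton for $\xi<\gamma$, the set $p_\gamma$ is nonempty and open, and $p_\xi\in\mathcal F_\xi$ for $\xi>\gamma$. Order $R$ coordinatewise:
\[
p\le q\iff p_\xi\subseteq q_\xi\text{ for all }\xi<\theta .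
\]
The condition $p$ says that the generic sequence takes its value at $\xi$ in $p_\xi$. By Lemma~\ref{lem:Z}(a) a nonempty open set has more than one element. So $\gamma$ is determined by $p$ as the least $\xi$ with $|p_\xi|>1$; we write $\gamma=\ell(p)$. For the same reason $p\le q$ implies $\ell(p)\ge\ell(q)$. The \emph{stem} of $p$ is the $a\in\Pi_\gamma$ with $p_\xi=\{a(\xi)\}$ for $\xi<\gamma$. The subsets $P$ and $D$ of $R$ are defined by a restriction on the single coordinate $\ell(p)$:
\[
\begin{array}{c|ccc}
 & \xi<\ell(p) & \xi=\ell(p) & \xi>\ell(p)\\ \hline
p\in R & \text{point} & \text{nonempty open} & \text{dense open}\\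
p\in P & \text{point} & \text{dense open} & \text{dense open}\\
p\in D & \text{point} & \text{cone }U_\zeta & \text{dense open}
\end{array}
\]
At each coordinate a condition in $P$ either decides the value or makes only a dense open promise, and both kinds of information survive intersections. A condition in $D$ always stops halfway at one coordinate, where it behaves like an element of $Z_{\ell(p)}$.

Stems can be extended freely within a condition:
\begin{equation}\label{eq:extend}
\text{if }p\in R,\ \xi\ge\ell(p)\text{ and }z\in p_\xi,\text{ then there is }r\in P\text{ with }r\le p\text{ and }r_\xi=\{z\}.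
\end{equation}
To see this, let $r_\eta$ be a singleton contained in $p_\eta$ for $\eta<\xi$, let $r_\xi=\{z\}$, and let $r_\eta=p_\eta$ for $\eta>\xi$. Then $\ell(r)=\xi+1<\theta$ and all $r_\eta$ with $\eta\ge\xi+1$ are dense open.

\begin{lemma}\label{lem:equiv}
$R$ is separative, and $P$ and $D$ are dense in $R$. Hence $P$ and $D$ are separative and forcing equivalent.
\end{lemma}

\begin{proof}
Let $p\not\le q$ and pick $\xi$ and $z\in p_\xi\setminus q_\xi$. There is $r\le p$ with $r_\xi=\{z\}$: take $r=p$ if $\xi<\ell(p)$, and use~\eqref{eq:extend} otherwise. Then $r_\xi\cap q_\xi=\emptyset$. All coordinates of a condition are nonempty, so $r$ and $q$ are incompatible.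

The density of $P$ is~\eqref{eq:extend} with $\xi=\ell(p)$. For $D$, let $p\in R$, $\gamma=\ell(p)$ and $\zeta\in p_\gamma$. As $p_\gamma$ is open, $U_\zeta\subseteq p_\gamma$, and replacing $p_\gamma$ by $U_\zeta$ gives an element of $D$ below $p$. The last sentence follows from Section~\ref{sec:prelim}.
\end{proof}

\begin{lemma}\label{lem:closed}
$P$ is $<\!\theta$-closed.
\end{lemma}

\begin{proof}
Let $\langle p^i:i<\lambda\rangle$ be decreasing in $P$ with $0<\lambda<\theta$. Let $p_\xi=\bigcap_{i<\lambda}p^i_\xi$ and $\gamma=\sup_i\ell(p^i)$; then $\gamma<\theta$ because $\theta$ is regular. If $\xi<\gamma$, then $p^j_\xi$ is a singleton for some $j$; it is contained in $p^i_\xi$ for $i\le j$ and equals the nonempty set $p^i_\xi$ for $i\ge j$, so $p_\xi=p^j_\xi$. If $\xi\ge\gamma$, then $p^i_\xi\in\mathcal F_\xi$ for all $i$, and $p_\xi\in\mathcal F_\xi$ since $\lambda<\theta\le\mu_\xi$. So $p=\langle p_\xi:\xi<\theta\rangle$ is in $P$ and is a lower bound.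
\end{proof}

\subsection*{Dense subsets of $D$}
Fix $d\in D$ and a dense subset $E$ of $\{x\in D:x\le d\}$. We shall find a decreasing $\omega$-sequence in $E$ with no lower bound even in $R$.

For $\gamma<\theta$ let $\Phi_\gamma=\prod_{\gamma<\xi<\theta}\mathcal F_\xi$ be the set of promises beyond $\gamma$, and for $B,F\in\Phi_\gamma$ write $B\le F$ if $B_\xi\subseteq F_\xi$ for all $\xi>\gamma$. For $a\in\Pi_\gamma$, $\zeta\in Z_\gamma$ and $B\in\Phi_\gamma$ let $[a,\zeta,B]$ be the element of $D$ with stem $a$, with $U_\zeta$ at coordinate $\gamma$, and with $B_\xi$ at each $\xi>\gamma$. Every element of $D$ has this form, and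
\begin{equation}\label{eq:samestem}
[a,\zeta',B']\le[a,\zeta,B]\iff\zeta'\le\zeta\text{ and }B'\le B .
\end{equation}

The plan is to find a stem $a$ at which $E$ uses a somewhere dense set of points $\zeta$ and to apply Lemma~\ref{lem:Z}(c). The promises, however, give $E$ a second way to escape. The set $E$ might contain conditions $[a,\zeta,B]$ for many $\zeta$, with promises $B$ that are not nested, and then by~\eqref{eq:samestem} a decreasing sequence of points does not lift to a decreasing sequence in $E$. So we count only the points that $E$ uses with arbitrarily strong promises. For $a\in\Pi_\gamma$ call $\zeta\in Z_\gamma$ \emph{$a$-good} if for every $F\in\Phi_\gamma$ there is $B\le F$ in $\Phi_\gamma$ with $[a,\zeta,B]\in E$. Let $Y_a\subseteq Z_\gamma$ be the set of $a$-good points. For each $\zeta\in Z_\gamma\setminus Y_a$ fix a witness $F^{a,\zeta}\in\Phi_\gamma$, so that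
\begin{equation}\label{eq:witness}
\text{no }B\le F^{a,\zeta}\text{ satisfies }[a,\zeta,B]\in E .
\end{equation}

\begin{lemma}\label{lem:good}
There are $\gamma<\theta$, $a\in\Pi_\gamma$ and $z^*\in Z_\gamma$ such that $Y_a$ is dense below $z^*$.
\end{lemma}

\begin{proof}
Suppose not. For $a\in\Pi_\gamma$ let $O_a=\{z\in Z_\gamma:U_z\cap Y_a=\emptyset\}$. This set is open. It is dense: given $z^*$, the set $Y_a$ is not dense below $z^*$, so some $z\le z^*$ has no element of $Y_a$ below it. Hence $O_a\in\mathcal F_\gamma$.

We build one condition $q^*\le d$ that excludes all of $E$. An element $[a,\zeta,B]$ with a good point $\zeta$ is excluded by promising $O_a$ at the coordinate where the cone sits. An element with a point $\zeta$ that is not good is excluded by promising $F^{a,\zeta}$ at the later coordinates. We do not know the stem in advance, so we make these promises for all stems; at coordinate $\xi$ only the stems of length at most $\xi$ are involved.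

Choose $q\in P$ with $q\le d$ and let $\beta=\ell(q)$. Let $q^*_\xi=q_\xi$ for $\xi<\beta$, and for $\beta\le\xi<\theta$ let
\[
q^*_\xi=q_\xi\cap\bigcap_{a\in\Pi_\xi}O_a\cap\bigcap\bigl\{F^{a,\zeta}_\xi:\gamma<\xi,\ a\in\Pi_\gamma,\ \zeta\in Z_\gamma\setminus Y_a\bigr\}.
\]
All sets on the right are in $\mathcal F_\xi$. For $\gamma<\xi$ the pairs $(a,\zeta)\in\Pi_\gamma\times Z_\gamma$ correspond to the elements of $\Pi_{\gamma+1}$, and $|\Pi_{\gamma+1}|\le|\Pi_\xi|$ as all factors are nonempty. The number of sets intersected is therefore at most
\[
1+|\Pi_\xi|+|\xi|\cdot|\Pi_\xi|\le\mu_\xi .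
\]
This is the step for which $\mu_\xi\ge|\Pi_\xi|$ was arranged. So $q^*_\xi\in\mathcal F_\xi$, and $q^*\in P$ with $q^*\le q\le d$ and $\ell(q^*)=\beta$.

Since $D$ is dense in $R$, there is $x\in D$ with $x\le q^*$; since $x\le d$, there is $e=[a,\zeta,B]\in E$ with $e\le x$. Let $\gamma=\ell(e)\ge\beta$. At coordinate $\gamma$ we get $\zeta\in U_\zeta\subseteq q^*_\gamma\subseteq O_a$, so $U_\zeta\cap Y_a=\emptyset$ and in particular $\zeta\notin Y_a$. Hence $F^{a,\zeta}$ is defined, and $B_\xi\subseteq q^*_\xi\subseteq F^{a,\zeta}_\xi$ for all $\xi>\gamma$. This contradicts~\eqref{eq:witness}.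
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
By Lemmas~\ref{lem:equiv} and~\ref{lem:closed}, $P$ and $D$ are forcing equivalent separative orders and $P$ is $<\!\theta$-closed. Let $d$ and $E$ be as above, and let $\gamma$, $a$, $z^*$ be as in Lemma~\ref{lem:good}. By Lemma~\ref{lem:Z}(c) there are $a$-good points $\zeta_0\ge\zeta_1\ge\cdots$ with no lower bound in $Z_\gamma$, that is, $\bigcap_nU_{\zeta_n}=\emptyset$. Choose $B^0$ with $[a,\zeta_0,B^0]\in E$, by the goodness of $\zeta_0$ applied to any $F$. Given $B^n$, apply the goodness of $\zeta_{n+1}$ to $F=B^n$ to get $B^{n+1}\le B^n$ with $[a,\zeta_{n+1},B^{n+1}]\in E$. By~\eqref{eq:samestem} the sequence $\langle[a,\zeta_n,B^n]:n<\omega\rangle$ is decreasing in $E$. A lower bound $r\in R$ would satisfy $\emptyset\ne r_\gamma\subseteq\bigcap_nU_{\zeta_n}=\emptyset$. So $E$ is not $\sigma$-closed.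

For the last sentence of the theorem, let $E'$ be a $\sigma$-closed dense subset of $D$ and let $d\in D$. Then $\{x\in E':x\le d\}$ is dense in $\{x\in D:x\le d\}$, and it is $\sigma$-closed because a lower bound in $E'$ of a sequence below $d$ is below $d$. This contradicts what we have just proved.
\end{proof}

\begin{remark}
The regularity of $\theta$ was used only to bound the lengths of the stems in Lemma~\ref{lem:closed}, and its uncountability only ensures that $<\!\theta$-closed orders are $\sigma$-closed. The example is much larger than $\mathfrak c^+$. The order $Z$ built for $\mu$ in Section~\ref{sec:Z} contains all singletons $\{\alpha+1\}$ with $\alpha<\kappa$, so $|Z|>2^\mu$. Hence $\mu_{\xi+1}\ge|Z_\xi|>2^{\mu_\xi}$, and the power set operation is iterated at least $\theta$ times along the construction.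
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDH}
Bohuslav Balcar, Michal Doucha, Michael Hru\v{s}\'ak,
\emph{Base Tree Property},
arXiv:1211.3350 (2012).

\end{thebibliography}
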